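# Sampling Dirichlet series at $\tfrac12+\sigma$ and the endpoint functional $\varphi_{1/p}$

## 1. The endpoint $\beta=1/p$: guessing divergence, and testing it on kernels

Take a Dirichlet polynomial $f(s)=\sum_{n\le N}a_nn^{-s}$ and add up its coefficients with slowly decaying weights:
$$\langle f,\varphi_\beta\rangle_{\mathcal H^2}=a_1+\sum_{n\ge2}\frac{a_n}{\sqrt n\,(\log n)^{\beta}},\qquad \varphi_\beta(s)=1+\sum_{n\ge2}\frac{1}{(\log n)^\beta}\,n^{-1/2-s},\quad \beta>0 .$$
How large must $\beta$ be for this to be controlled by the $\mathcal H^p$ norm of $f$? For $0<p\le2$ it is known that $\beta>1/p$ suffices and that $\beta<1/p$ does not. So what happens at $\beta=1/p$?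

The answer that one would first guess is that **the endpoint always fails**, since critical sums of this kind usually diverge by a logarithm. Before testing the guess, let us fix the definitions.

**Definition (the spaces).** For $0<p<\infty$, $\mathcal H^p$ is the completion of the Dirichlet polynomials in the (quasi-)norm
$$\|f\|_{\mathcal H^p}^p=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|f(it)|^p\,dt .$$
Equivalently, let $p_1<p_2<\cdots$ be the primes. The *Bohr lift* of $f$ is $\mathcal Bf(z)=\sum_na_nz^{\kappa(n)}$, where $n=\prod_jp_j^{\kappa_j}$, so that $z_j$ stands for $p_j^{-s}$. Then $\|f\|_{\mathcal H^p}$ is the $L^p(\mathbb T^\infty)$ norm of $\mathcal Bf$.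

For example, $1+2^{-s}-3\cdot12^{-s}$ lifts to $1+z_1-3z_1^2z_2$. And $2^{-s}+3^{-s}$ lifts to $z_1+z_2$; since $(z_1+z_2)^2=z_1^2+2z_1z_2+z_2^2$ has orthogonal terms, $\|2^{-s}+3^{-s}\|_{\mathcal H^4}^4=1+4+1=6$.

A Dirichlet polynomial involves finitely many primes. We always fix $d$ with all of them among $p_1,\dots,p_d$, write $f$ also for the lift, a polynomial on $\mathbb C^d$, and write $\|f\|_p=\|f\|_{\mathcal H^p}$. Let $m$ be normalized Haar measure on $\mathbb T^d$ and $\mathbb E$ its expectation, so that $\|f\|_p^p=\mathbb E|f|^p$. Enlarging $d$ changes nothing. Put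
$$w(\sigma)=(p_j^{-1/2-\sigma})_{j\le d},\qquad\text{so that}\qquad f(\tfrac12+\sigma)=f(w(\sigma)).$$
On the left $f$ is the Dirichlet polynomial, on the right its lift.

**Definition (bounded functional).** $\varphi_\beta$ defines a bounded linear functional on $\mathcal H^p$ if $|\langle f,\varphi_\beta\rangle_{\mathcal H^2}|\le C\|f\|_{\mathcal H^p}$ for all Dirichlet polynomials $f$, with $C$ independent of $f$.

We use two textbook facts. First,
$$\frac1{s-1}\le\zeta(s)\le\frac s{s-1}\quad(s>1),\qquad\text{hence}\qquad\frac1{2\sigma}\le\zeta(1+2\sigma)\le\frac3{2\sigma}\quad(0<\sigma\le1).$$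
Second, Mertens' theorem: there is an absolute constant $C_0$ with
$$\Bigl|\sum_{x<\mathfrak p\le y}\frac1{\mathfrak p}-\log\frac{\log y}{\log x}\Bigr|\le C_0\qquad(y\ge x\ge2),$$
where $\mathfrak p$ always runs over primes.

**Test at $p=2$.** By Cauchy–Schwarz and its sharpness, $\varphi_\beta$ is bounded on $\mathcal H^2$ iff its coefficients are square summable, that is, iff $\sum_{n\ge2}\frac1{n(\log n)^{2\beta}}<\infty$, that is, iff $\beta>\frac12$. At $p=2$ the endpoint fails, as guessed.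

**Test by point evaluations.** Since $(\log n)^{-\beta}=\frac1{\Gamma(\beta)}\int_0^\infty n^{-\sigma}\sigma^{\beta-1}d\sigma$, the functional is, up to terms that will turn out to be harmless (Section 9), equal to
$$\frac1{\Gamma(\beta)}\int_0^1f(\tfrac12+\sigma)\,\sigma^{\beta-1}\,d\sigma .$$
We shall prove in Section 4 that
$$|f(\tfrac12+\sigma)|^p\le\prod_{j\le d}(1-p_j^{-1-2\sigma})^{-1}\,\|f\|_p^p\le\zeta(1+2\sigma)\|f\|_p^p\qquad(\sigma>0).\tag{1}$$
So $|f(\frac12+\sigma)|\le(\frac{3}{2\sigma})^{1/p}\|f\|_p$ on $(0,1]$, and the integral converges for $\beta>1/p$. At $\beta=1/p$ this estimate gives $\int_0^1d\sigma/\sigma=\infty$. The guess looks good for every $p$.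

**Test with few primes.** If $f$ uses only the first $d$ primes, with $d$ fixed, then (1) gives $|f(\frac12+\sigma)|\le\prod_{j\le d}(1-p_j^{-1})^{-1/p}\|f\|_p$ for all $\sigma>0$, and the integral over $(0,1]$ is bounded by a multiple of $\|f\|_p$ for every $\beta>0$. A counterexample must use more and more primes.

**Test on kernels.** Let $J_k=(e^{-k-1},e^{-k}]$ and $\sigma_k=e^{-k}$ for $k\ge0$, and let
$$F_k(z)=\prod_{j\le d}\frac{(1-w_j(\sigma_k)^2)^{1/p}}{(1-w_j(\sigma_k)z_j)^{2/p}},\qquad M_k:=|F_k|^p\ \text{ on }\mathbb T^d .$$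
Here $M_k$ is the Poisson kernel of the polydisc at the point $w(\sigma_k)$, so $\mathbb EM_k=1$ and $\|F_k\|_p=1$. The function $F_k$ is a uniform limit of polynomials on the closed polydisc, so it is a legitimate test function. Where on the half-line is it large? Fix $K$, let $k\le K$, and take $d$ so large that $\prod_{j\le d}(1-p_j^{-1-2\sigma_k})\le 2/\zeta(1+2\sigma_k)\le4\sigma_k$ for all $k\le K$. For $0<\sigma\le1$ we have $\prod_{j\le d}(1-w_j(\sigma_k)w_j(\sigma))^{-1}\le\zeta(1+\sigma+\sigma_k)\le\frac{3}{\sigma+\sigma_k}$, because $\frac{1+t}{t}\le\frac3t$ for $0<t\le2$. Hence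
$$0<F_k(w(\sigma))\le\Bigl(\frac{36\,\sigma_k}{(\sigma+\sigma_k)^2}\Bigr)^{1/p}.\tag{2}$$
For $\sigma\in J_i$ we have $\frac{\sigma\sigma_k}{(\sigma+\sigma_k)^2}\le\min(\frac\sigma{\sigma_k},\frac{\sigma_k}\sigma)\le e^{1-|i-k|}$, so $\sigma^{1/p}F_k(w(\sigma))\le(36\,e^{1-|i-k|})^{1/p}$. The renormalized values of $F_k$ decay geometrically away from the scale $J_k$. Consequently
$$\int_0^1F_k(w(\sigma))\,\sigma^{1/p-1}\,d\sigma\le\sum_{i\ge0}(36e^{1-|i-k|})^{1/p}\int_{J_i}\frac{d\sigma}\sigma\le C_p',$$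
since $\int_{J_i}d\sigma/\sigma=1$. For $p=1$ the computation is even shorter: $\int_0^1\frac{36\sigma_k}{(\sigma+\sigma_k)^2}d\sigma\le36$. So the extremal functions for (1) at a single point do not confirm the guess. The estimate (1) is sharp up to a constant at each $\sigma$ separately, but a single kernel saturates it only at one scale.

**Test on sums of kernels.** To defeat the endpoint one must saturate many scales at once, with $f=\sum_{k\le K}c_kF_k$, $c_k\ge0$. For $\sigma\in J_k$ we have $w_j(\sigma)\ge w_j(\sigma_k)$, and so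
$$F_k(w(\sigma))\ge\prod_{j\le d}(1-p_j^{-1-2\sigma_k})^{1/p-2/p}=\Bigl[\prod_{j\le d}(1-p_j^{-1-2\sigma_k})^{-1}\Bigr]^{1/p}.$$
As $d\to\infty$ the right side tends to $\zeta(1+2\sigma_k)^{1/p}\ge(e^k/2)^{1/p}$. Hence, given $K$, for all large $d$,
$$F_k(w(\sigma))\ge4^{-1/p}e^{k/p}\qquad(\sigma\in J_k,\ 0\le k\le K).\tag{3}$$
Everything is positive, so the endpoint integral of $f$ is at least $\sum_kc_k\int_{J_k}4^{-1/p}e^{k/p}\sigma^{1/p-1}d\sigma$. As $e^{k/p}\ge e^{-1/p}\sigma^{-1/p}$ on $J_k$, it is at least $(4e)^{-1/p}\sum_kc_k$. What is the norm of $f$?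

At $p=2$ the kernels are almost orthogonal: for large $d$,
$$\mathbb E F_i\overline{F_k}=\prod_{j\le d}\frac{(1-w_j(\sigma_i)^2)^{1/2}(1-w_j(\sigma_k)^2)^{1/2}}{1-w_j(\sigma_i)w_j(\sigma_k)}\le\frac{12\sqrt{\sigma_i\sigma_k}}{\sigma_i+\sigma_k}\le12\,e^{-|i-k|/2},$$
so $\|f\|_2^2\le C\sum c_k^2$ (use $c_ic_k\le\frac12(c_i^2+c_k^2)$). With $c_k=1$ for all $k\le K$, the functional is at least a constant times $K$ while the norm is at most a constant times $\sqrt K$. This is the failure at $p=2$ again. At $p\le1$ we have $\|f\|_p^p\le\sum_kc_k^p$. If that bound is of the right order, then $\sum c_k\le(\sum c_k^p)^{1/p}$ and no contradiction arises.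

So the guess must be revised. The scales $J_k$ seem to act as the coordinates of $\ell^p$, with $F_k$ in the role of the $k$th unit vector, and the endpoint functional in the role of $x\mapsto\sum_kx_k$. This is bounded on $\ell^p$ exactly when $p\le1$. The conjecture that the same cutoff holds for $\varphi_{1/p}$ is stated in Andriy Bondarenko, Ole Fredrik Brevig, Eero Saksman and Kristian Seip, "Linear space properties of $H^p$ spaces of Dirichlet series", arXiv:1801.06515 (2018). We now prove it.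

## 2. Four statements about values on the half-line

**Theorem 1.** For $0<p\le2$, $\varphi_{1/p}$ defines a bounded linear functional on $\mathcal H^p$ if and only if $p\le1$.

**Theorem 2.** There is an absolute constant $C$ such that for all $0<p<\infty$ and all Dirichlet polynomials $f$,
$$\sum_{k\ge0}\ \sup_{\sigma\in\overline{J_k}}\sigma\,|f(\tfrac12+\sigma)|^p\le C\|f\|_p^p,\qquad\text{in particular}\qquad\int_0^1|f(\tfrac12+\sigma)|^p\,d\sigma\le C\|f\|_p^p.$$

**Theorem 3.** Let $0<p,q<\infty$, let $\mu$ be a finite positive Borel measure on $(0,1]$, and put $b_k=e^{kq/p}\mu(J_k)$. Then $\int_{(0,1]}|f(\frac12+\sigma)|^q\,d\mu(\sigma)\le C\|f\|_p^q$ holds for all Dirichlet polynomials $f$ (with some $C$ independent of $f$) if and only if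

* $\sup_kb_k<\infty$, when $q\ge p$;
* $\sum_kb_k^{p/(p-q)}<\infty$, when $q<p$.

The linear functional $L_\mu(f)=\int f(\frac12+\sigma)\,d\mu(\sigma)$ is bounded on $\mathcal H^p$ if and only if this condition holds with $q=1$.

**Corollary 4.** For $\beta>0$ and $0<p<\infty$, $\varphi_\beta$ is bounded on $\mathcal H^p$ if and only if $\beta\ge1/p$ (if $p\le1$), respectively $\beta>1/p$ (if $p>1$).

Theorem 1 is the case $\beta=1/p$, $p\le2$ of Corollary 4. Theorem 2 is the statement that the renormalized values form an $\ell^p$ sequence; it is the heart of the matter.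

## 3. Hilbert's inequality for $p=2,4,6,\dots$, and the zeros that block $p=1$

The integral form of Theorem 2 is easy at $p=2$. Let $g\in L^2(0,1)$. By Cauchy–Schwarz,
$$\Bigl|\int_0^1g(\sigma)f(\tfrac12+\sigma)\,d\sigma\Bigr|=\Bigl|\sum_na_nn^{-1/2}\int_0^1g(\sigma)n^{-\sigma}d\sigma\Bigr|\le\|f\|_2\Bigl(\sum_n\frac1n\Bigl|\int_0^1g(\sigma)n^{-\sigma}d\sigma\Bigr|^2\Bigr)^{1/2},$$
and the last sum is at most
$$\int_0^1\!\!\int_0^1|g(\sigma)||g(\tau)|\,\zeta(1+\sigma+\tau)\,d\sigma\,d\tau\le3\int_0^1\!\!\int_0^1\frac{|g(\sigma)||g(\tau)|}{\sigma+\tau}\,d\sigma\,d\tau\le3\pi\|g\|_{L^2}^2$$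
by Hilbert's inequality. Taking $g(\sigma)=\overline{f(\frac12+\sigma)}$ gives $\int_0^1|f(\frac12+\sigma)|^2d\sigma\le3\pi\|f\|_2^2$. Applying this to the Dirichlet polynomial $f^\nu$ gives the integral inequality for $p=2\nu$, $\nu=1,2,3,\dots$

We need $p\le1$, so we would like to go in the other direction and apply the case $p=2$ to a square root of $f$. In one variable this works: one divides out the zeros, $f=Bg$ with $|B|=1$ on the circle and $g$ zero-free, and then $g^{1/2}$ is analytic. In several variables this step is not available, already for $f=z_1+z_2$, the lift of $2^{-s}+3^{-s}$. Suppose that $z_1+z_2=Bg$ on the bidisc with $|B|=1$ a.e. on $\mathbb T^2$ and with $g$ analytic and such that $g(r\,\cdot)\to g$ in $L^1(\mathbb T^2)$ as $r\to1$; then $|g|=|\zeta_1+\zeta_2|$ a.e. on $\mathbb T^2$. Let $E=\{\zeta\in\mathbb T^2:|\zeta_1+\zeta_2|<\varepsilon\}$. This set has positive measure and is invariant under $\zeta\mapsto e^{i\theta}\zeta$. The mean value property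 of $\lambda\mapsto g(r\lambda\zeta)$ and the invariance of $E$ give $\int_Eg(r\zeta)\,dm(\zeta)=m(E)g(0)$. Letting $r\to1$,
$$m(E)|g(0)|\le\int_E|\zeta_1+\zeta_2|\,dm\le\varepsilon\,m(E).$$
Hence $g(0)=0$, and $g$ is not zero-free. So the reduction to $p=2$ stops here. But the small computation just made, a mean value over circles $\{e^{i\theta}\zeta\}$ restricted to a rotation-invariant set, is the device that will carry the proof.

## 4. A mean value inequality on rotation-invariant sets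

Why does (1) lose a logarithm? The proof of (1) below bounds $|f(w(\sigma))|^p$ by an integral of $|f|^p$ over *all* of $\mathbb T^d$. Applied at $K$ scales, it charges the full norm $K$ times. To obtain Theorem 2 we want the value at scale $k$ to be paid for by $\int_{A_k}|f|^p\,dm$ with *disjoint* sets $A_k$.

For a general set this is impossible. In one variable take $f(z)=e^{Nz}$ (or a Taylor polynomial close to it) and $E=\{z\in\mathbb T:\operatorname{Re}z\le-\frac12\}$. Then $m(E)=\frac13$ and $f(0)=1$, but $\int_E|f|^pdm\le\frac13e^{-Np/2}\to0$. An analytic function may hide from a set of fixed positive measure. It cannot hide from a rotation-invariant one, because each full circle $\{e^{i\theta}\zeta\}$ already controls the value at the center.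

**Definition (invariant set).** $E\subset\mathbb T^d$ is invariant under simultaneous rotation if $e^{i\theta}E=E$ for all real $\theta$, where $e^{i\theta}\zeta=(e^{i\theta}\zeta_1,\dots,e^{i\theta}\zeta_d)$.

For $d=1$ only $\emptyset$ and $\mathbb T$ qualify. For $d=2$ the set $\{|\zeta_1+\zeta_2|<1\}$ qualifies; as $|\zeta_1+\zeta_2|=2|\cos(\theta/2)|$, where $\theta\in(-\pi,\pi]$ is the angle between $\zeta_1$ and $\zeta_2$, it is the set $|\theta|>2\pi/3$, of measure $\frac13$.

To move the center from $0$ to $w\in[0,1)^d$ we use the automorphism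
$$\Phi_w(\zeta)_j=\frac{\zeta_j+w_j}{1+w_j\zeta_j},\qquad\Phi_w(0)=w,$$
a bijection of $\mathbb T^d$ with inverse $\zeta_j=\frac{z_j-w_j}{1-w_jz_j}$. For instance, with $d=1$ and $w=\frac12$, $\Phi_w$ fixes $\pm1$ and sends $i$ to $\frac45+\frac35i$: it pushes mass towards $1$.

**Lemma 1.** Let $E\subset\mathbb T^d$ be measurable and invariant under simultaneous rotation. Then for every $w\in[0,1)^d$, every polynomial $f$ and every $0<p<\infty$,
$$m(E)\,|f(w)|^p\le\prod_{j\le d}(1-w_j^2)^{-1}\int_{\Phi_w(E)}|f|^p\,dm .$$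

*Proof.* The change of variables $z=\Phi_w(\zeta)$ will produce the Jacobian $\prod_j\frac{1-w_j^2}{|1-w_jz_j|^2}$, and we cancel its denominator in advance. Put
$$h(z)=f(z)\prod_{j\le d}(1-w_jz_j)^{2/p}$$
with principal branches. This is analytic near the closed polydisc, since $\operatorname{Re}(1-w_jz_j)>0$ there. Fix $\zeta\in\mathbb T^d$. The map $\lambda\mapsto\Phi_w(\lambda\zeta)$ is analytic near the closed unit disc and maps that disc into the closed polydisc. So $\lambda\mapsto h(\Phi_w(\lambda\zeta))$ is analytic near the closed disc, with value $h(w)$ at $\lambda=0$. Since $|\cdot|^p$ of an analytic function is subharmonic for every $p>0$,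
$$|h(w)|^p\le\frac1{2\pi}\int_0^{2\pi}|h(\Phi_w(e^{i\theta}\zeta))|^p\,d\theta .$$
Multiply by $1_E(\zeta)$ and integrate over $\zeta$. By Fubini, and because $1_E(\zeta)=1_E(e^{i\theta}\zeta)$ and $m$ is invariant, each $\theta$ contributes the same integral, so
$$m(E)|h(w)|^p\le\int_E|h(\Phi_w(\zeta))|^p\,dm(\zeta).$$
Now substitute $z=\Phi_w(\zeta)$. In each coordinate $|d\zeta_j/dz_j|=\frac{1-w_j^2}{|1-w_jz_j|^2}$, so $dm(\zeta)=\prod_j\frac{1-w_j^2}{|1-w_jz_j|^2}dm(z)$. As $|h(z)|^p=|f(z)|^p\prod_j|1-w_jz_j|^2$, the right side equals $\prod_j(1-w_j^2)\int_{\Phi_w(E)}|f|^pdm$. The left side equals $m(E)|f(w)|^p\prod_j(1-w_j^2)^2$. Divide. $\square$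

Taking $E=\mathbb T^d$ and $w=w(\sigma)$ gives (1), because $\prod_{j\le d}(1-p_j^{-1-2\sigma})^{-1}\le\zeta(1+2\sigma)$. Taking $E=\mathbb T^d$ and $w=0$ gives
$$|a_1|\le\|f\|_p .\tag{4}$$

## 5. Disjoint images $\Phi_{w(\sigma_r)}(E_r)$ for separated scales

It remains to find invariant sets $E_r$ of measure at least $\frac12$, one for each scale, whose images under the maps $\Phi_{w(\sigma_r)}$ are disjoint. Think of $\Phi_{w(\sigma_r)}(\zeta)$, with $\zeta$ uniform, as a random point. To tell whether it came from scale $\sigma_r$ or from $\sigma_s<\sigma_r$, look at the primes between: for $1/\sigma_r<\log\mathfrak p\le1/\sigma_s$ the factor $\mathfrak p^{-\sigma}$ is small at $\sigma=\sigma_r$ (for most of them), but at least $e^{-1}$ at $\sigma=\sigma_s$. The statistic $\sum p_j^{-1/2}z_j$ over those primes has mean $\sum p_j^{-1/2}w_j$ (mean value property). This mean is bounded in the first case and of size $n=\log(\sigma_r/\sigma_s)$ in the second, while the fluctuations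 have size about $\sqrt n$. Large $n$ separates the two.

**Lemma 2.** There is an absolute constant $L\ge1$ such that the following holds. Let $1\ge\sigma_1>\dots>\sigma_N>0$ satisfy $\sigma_s\le e^{-L(s-r)}\sigma_r$ for $r<s$, and let $d$ be such that all primes $\le e^{1/\sigma_N}$ are among $p_1,\dots,p_d$. Then there are measurable $E_1,\dots,E_N\subset\mathbb T^d$, each invariant under simultaneous rotation, with $m(E_r)\ge\frac12$ and with the sets $A_r=\Phi_{w(\sigma_r)}(E_r)$ pairwise disjoint.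

(In this section the $\sigma_r$ are these arbitrary points, not $e^{-r}$.)

*Proof.* For $r<s$ put $n_{rs}=n_{sr}=\log(\sigma_r/\sigma_s)\ge L|r-s|$, $I_{rs}=I_{sr}=\{j:1/\sigma_r<\log p_j\le1/\sigma_s\}$ and
$$\Lambda_{rs}(z)=\Lambda_{sr}(z)=\sum_{j\in I_{rs}}p_j^{-1/2}z_j .$$
All primes with $1/\sigma_r<\log\mathfrak p\le1/\sigma_s$ occur, by the hypothesis on $d$.

**Step 1: the two means are far apart.** Let $r<s$ and $n=n_{rs}$. Cut the primes above $e^{1/\sigma_r}$ into blocks $e^i/\sigma_r<\log\mathfrak p\le e^{i+1}/\sigma_r$, $i\ge0$. On the $i$th block $\mathfrak p^{-\sigma_r}\le e^{-e^i}$, and Mertens gives $\sum1/\mathfrak p\le1+C_0$ over the block. Hence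
$$0\le\Lambda_{rs}(w(\sigma_r))\le\sum_{i\ge0}\ \sum_{e^i/\sigma_r<\log\mathfrak p\le e^{i+1}/\sigma_r}\mathfrak p^{-1-\sigma_r}\le\sum_{i\ge0}e^{-e^i}(1+C_0)=:C_1 .$$
On the other hand $\mathfrak p^{-\sigma_s}\ge e^{-1}$ when $\log\mathfrak p\le1/\sigma_s$, so by Mertens
$$\Lambda_{rs}(w(\sigma_s))\ge e^{-1}\sum_{j\in I_{rs}}p_j^{-1}\ge e^{-1}(n-C_0).$$
As $\frac1e>\frac14$ and $n\ge L$, once $L$ is so large that $(\frac1e-\frac14)L>\frac{C_0}e+C_1$ we have
$$\Lambda_{rs}(w(\sigma_s))-\Lambda_{rs}(w(\sigma_r))>\frac n4 .\tag{5}$$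

**Step 2: invariant sets with disjoint images.** We ask that the statistic stay close to its mean along the *whole* circle through $\zeta$; this makes the condition invariant. For ordered pairs $r\ne s$ let
$$E_{rs}=\Bigl\{\zeta\in\mathbb T^d:\ \sup_\theta\bigl|\Lambda_{rs}(\Phi_{w(\sigma_r)}(e^{i\theta}\zeta))-\Lambda_{rs}(w(\sigma_r))\bigr|<\frac{n_{rs}}8\Bigr\},\qquad E_r=\bigcap_{s\ne r}E_{rs}$$
(with $E_1=\mathbb T^d$ if $N=1$). The supremum is a continuous function of $\zeta$, so these sets are open; they are clearly invariant. Suppose $z\in A_r\cap A_s$ with $r\ne s$. Taking $\theta=0$ in $E_{rs}$ and in $E_{sr}$, we get $|\Lambda_{rs}(z)-\Lambda_{rs}(w(\sigma_r))|<n_{rs}/8$ and $|\Lambda_{rs}(z)-\Lambda_{rs}(w(\sigma_s))|<n_{rs}/8$. Then the two means differ by less than $n_{rs}/4$, contrary to (5). So the $A_r$ are pairwise disjoint.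

**Step 3: removing the supremum over $\theta$.** Fix $r\ne s$ and write $w=w(\sigma_r)$, $I=I_{rs}$, $n=n_{rs}$. From $\frac1{1+x}=1-x+\frac{x^2}{1+x}$,
$$\frac{\zeta+w_j}{1+w_j\zeta}-w_j=\frac{(1-w_j^2)\zeta}{1+w_j\zeta}=(1-w_j^2)\Bigl(\zeta-w_j\zeta^2+\frac{w_j^2\zeta^3}{1+w_j\zeta}\Bigr).$$
For $|\zeta|=1$ the last term contributes at most $\frac{(1-w_j^2)w_j^2}{1-w_j}=(1+w_j)w_j^2$ in modulus. Put
$$Y_1=\sum_{j\in I}p_j^{-1/2}(1-w_j^2)\zeta_j,\qquad Y_2=\sum_{j\in I}p_j^{-1/2}w_j(1-w_j^2)\zeta_j^2,\qquad R=\sum_{j\in I}p_j^{-1/2}(1+w_j)w_j^2 .$$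
Replacing $\zeta$ by $e^{i\theta}\zeta$ multiplies $Y_1$ by $e^{i\theta}$ and $Y_2$ by $e^{2i\theta}$; their moduli do not change. Hence the supremum defining $E_{rs}$ is at most $|Y_1|+|Y_2|+R$. Since $w_j^2\le p_j^{-1}$, we have $R\le2\sum_jp_j^{-3/2}\le2\zeta(3/2)$. If $L\ge48\,\zeta(3/2)$, then $R\le n/24$, and therefore
$$m(E_{rs}^c)\le m(|Y_1|\ge\tfrac n{24})+m(|Y_2|\ge\tfrac n{24}).$$

**Step 4: fourth moments, and the sum over $s$.** We must add these probabilities over all $s\ne r$. Second moments give only a bound of order $1/n\le1/(L|r-s|)$, whose sum over $s$ grows like $\log N$. So we use fourth moments. If $S=\sum a_j\xi_j$ with $\xi_j$ independent and uniform on $\mathbb T$, then the terms of $S^2=\sum a_j^2\xi_j^2+2\sum_{i<j}a_ia_j\xi_i\xi_j$ are orthogonal, so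
$$\mathbb E|S|^4=\sum|a_j|^4+4\sum_{i<j}|a_i|^2|a_j|^2\le2\Bigl(\sum|a_j|^2\Bigr)^2 .$$
The variables $\zeta_j$, and likewise $\zeta_j^2$, are independent and uniform. By Mertens,
$$\mathbb E|Y_1|^4\le2\Bigl(\sum_{j\in I}p_j^{-1}\Bigr)^2\le2(n+C_0)^2,\qquad\mathbb E|Y_2|^4\le2\Bigl(\sum_jp_j^{-2}\Bigr)^2\le2,$$
where for $Y_2$ we used $w_j\le p_j^{-1/2}$ and $\sum_jp_j^{-2}\le\zeta(2)-1<1$. Markov's inequality gives, since $n\ge1$,
$$m(E_{rs}^c)\le\Bigl(\frac{24}n\Bigr)^4\bigl(2(n+C_0)^2+2\bigr)\le\frac{C_5}{n^2}\le\frac{C_5}{L^2|r-s|^2},\qquad C_5=24^4\bigl(2(1+C_0)^2+2\bigr).$$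
Therefore
$$m(E_r^c)\le\sum_{s\ne r}\frac{C_5}{L^2|r-s|^2}\le\frac{C_5}{L^2}\cdot\frac{\pi^2}3\le\frac12$$
for $L$ large. All the conditions imposed on $L$ involve absolute constants only. $\square$

## 6. The $\ell^p$ bound for the values at scales $J_k$ (proof of Theorem 2)

**Step 1: separated points.** Let $\sigma_1>\dots>\sigma_N$ be as in Lemma 2, and take $d$ large enough both for Lemma 2 and for $f$. We combine the two lemmas. Lemma 1 with $E=E_r$ and $w=w(\sigma_r)$, together with $m(E_r)\ge\frac12$ and $\prod_{j\le d}(1-w_j(\sigma_r)^2)^{-1}\le\zeta(1+2\sigma_r)\le\frac3{2\sigma_r}$, gives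
$$\tfrac12\,\sigma_r|f(\tfrac12+\sigma_r)|^p\le\tfrac32\int_{A_r}|f|^p\,dm .$$
The $A_r$ are disjoint. Summing over $r$,
$$\sum_{r\le N}\sigma_r|f(\tfrac12+\sigma_r)|^p\le3\|f\|_p^p .$$

**Step 2: one point from each $\overline{J_k}$.** Let $\tau_k\in\overline{J_k}=[e^{-k-1},e^{-k}]$ maximize $\sigma|f(\frac12+\sigma)|^p$. Neighboring $\tau_k$ need not be separated, so we split into residue classes. Put $M=\lceil L\rceil+1$. For $t\ge1$,
$$\frac{\tau_{k+tM}}{\tau_k}\le\frac{e^{-k-tM}}{e^{-k-1}}=e^{-(tM-1)}\le e^{-t(M-1)}\le e^{-Lt}.$$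
So within each residue class of $k$ modulo $M$, the first $N$ of the points $\tau_k$ satisfy the hypothesis of Lemma 2, and Step 1 applies. Its bound does not depend on $N$ or $d$; let $N\to\infty$ and add the $M$ classes:
$$\sum_{k\ge0}\tau_k|f(\tfrac12+\tau_k)|^p\le3M\|f\|_p^p .$$
This is the first inequality, with $C=3M$ absolute.

**Step 3: the integral form.** Since $\int_{J_k}\frac{d\sigma}\sigma=1$, we have $\int_{J_k}|f(\frac12+\sigma)|^pd\sigma\le\sup_{\sigma\in J_k}\sigma|f(\frac12+\sigma)|^p$. Sum over $k$. $\square$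

## 7. Norms of sums of the kernels $F_k$

For the converse directions we need test functions that occupy many scales. These are the sums $\sum c_kF_k$ of Section 1, with $\sigma_k=e^{-k}$ again. The lower bound (3) is in hand. What is missing is the upper bound $\|\sum c_kF_k\|_p^p\le C_p\sum c_k^p$ for all $p$; for $p=2$ we saw it from almost orthogonality. Note that $F_k$ is analytic near the closed polydisc and has nonnegative Taylor coefficients.

**Lemma 3.** For each $0<p<\infty$ there is $C_p$ such that for all $K\ge0$, all $c_0,\dots,c_K\ge0$, and all $d$ such that every prime $\le e^{1/\sigma_K}$ is among $p_1,\dots,p_d$,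
$$\int_{\mathbb T^d}\Bigl|\sum_{k\le K}c_kF_k\Bigr|^p\,dm\le C_p\sum_{k\le K}c_k^p .$$

*Proof.* If $p\le1$, then $(\sum x_k)^p\le\sum x_k^p$ for $x_k\ge0$, and $\mathbb E|F_k|^p=\mathbb EM_k=1$; so $C_p=1$ works. Let $p>1$ and $\nu=\lceil p\rceil\ge2$.

**Step 1: reduction to an integer power.** Since $p/\nu\le1$, we have $(\sum_kx_k)^{p/\nu}\le\sum_kx_k^{p/\nu}$. Apply this with $x_k=c_k|F_k|=c_kM_k^{1/p}$ and raise to the power $\nu$:
$$\mathbb E\Bigl(\sum_kc_kM_k^{1/p}\Bigr)^p\le\mathbb E\Bigl(\sum_kc_k^{p/\nu}M_k^{1/\nu}\Bigr)^\nu=\sum_{i_1,\dots,i_\nu}\ \prod_{l}c_{i_l}^{p/\nu}\ \,\mathbb E\prod_{l}M_{i_l}^{1/\nu}.\tag{6}$$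

**Step 2: kernels at distant scales are nearly mutually singular.** We claim that
$$\mathbb E\prod_{l=1}^\nu M_{i_l}^{1/\nu}\le C\,e^{-c(\max_li_l-\min_li_l)}\tag{7}$$
with $C,c>0$ depending only on $\nu$. By independence the left side is a product over $j\le d$. Fix $j$, put $\mathfrak p=p_j$ and $w_l=\mathfrak p^{-1/2-\sigma_{i_l}}$. The $j$th factor is
$$\prod_l(1-w_l^2)^{1/\nu}\,\|h\|_{L^2(\mathbb T)}^2,\qquad h(z)=\prod_l(1-w_lz)^{-1/\nu}=\sum_{i\ge0}h_iz^i .$$
Here $h_0=1$ and $h_1=\frac1\nu\sum_lw_l$. Every $h_i$ is nonnegative and increasing in each $w_l$. If every $w_l$ is replaced by the larger number $\mathfrak p^{-1/2}$, the product becomes $(1-\mathfrak p^{-1/2}z)^{-1}$; so $h_i\le\mathfrak p^{-i/2}$. Hence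
$$\|h\|_2^2\le1+h_1^2+\sum_{i\ge2}\mathfrak p^{-i}\le1+h_1^2+2\mathfrak p^{-2}\le\exp(h_1^2+2\mathfrak p^{-2}).$$
With $1-w_l^2\le e^{-w_l^2}$, the $j$th factor is at most
$$\exp\Bigl(-\frac1\nu\sum_lw_l^2+\Bigl(\frac1\nu\sum_lw_l\Bigr)^2+2\mathfrak p^{-2}\Bigr).$$
The first two terms form minus the variance of the numbers $w_l$. Let $a=\min_li_l$ and $b=\max_li_l$. Keeping from the double sum only the two pairs that realize $a$ and $b$,
$$\frac1\nu\sum_lw_l^2-\Bigl(\frac1\nu\sum_lw_l\Bigr)^2=\frac1{2\nu^2}\sum_{l,l'}(w_l-w_{l'})^2\ge\nu^{-2}\,\mathfrak p^{-1}(\mathfrak p^{-\sigma_b}-\mathfrak p^{-\sigma_a})^2$$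
(trivially if $a=b$). For $2/\sigma_a<\log\mathfrak p\le1/(2\sigma_b)$ we have $\mathfrak p^{-\sigma_b}-\mathfrak p^{-\sigma_a}\ge e^{-1/2}-e^{-2}>0.4$. These primes are at most $e^{1/\sigma_K}$, so all are among $p_1,\dots,p_d$. By Mertens the sum of $1/\mathfrak p$ over them is at least
$$\log\frac{\sigma_a}{4\sigma_b}-C_0=(b-a)-\log4-C_0,$$
and this holds trivially when the range is empty, since then the right side is negative. For the other primes we only use that the variance is nonnegative. Multiplying over $j$, and using $\sum_jp_j^{-2}<1$,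
$$\mathbb E\prod_lM_{i_l}^{1/\nu}\le e^{2}\exp\Bigl(-\frac{0.16}{\nu^2}\bigl((b-a)-\log4-C_0\bigr)\Bigr),$$
which is (7) with $c=0.16/\nu^2$.

**Step 3: summation.** Insert (7) in (6), and use the arithmetic–geometric mean inequality $\prod_lc_{i_l}^{p/\nu}\le\frac1\nu\sum_lc_{i_l}^p$. By symmetry the $\nu$ resulting sums are equal, so we may keep $c_{i_1}^p$ only. With $i_1=i$, each $|i_l-i|$ is at most $\max_li_l-\min_li_l$, and averaging over $l\ge2$ gives $\max_li_l-\min_li_l\ge\frac1{\nu-1}\sum_{l\ge2}|i_l-i|$. Hence (6) is at most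
$$C\sum_ic_i^p\sum_{i_2,\dots,i_\nu}e^{-\frac c{\nu-1}\sum_{l\ge2}|i_l-i|}\le C\Bigl(\sum_{t\in\mathbb Z}e^{-c|t|/(\nu-1)}\Bigr)^{\nu-1}\sum_ic_i^p .\qquad\square$$

## 8. Measures on $(0,1]$: sequence conditions on $b_k=e^{kq/p}\mu(J_k)$ (proof of Theorem 3)

**Step 1: sufficiency.** We pass from functions to sequences by Theorem 2. Put $x_k=\sup_{\sigma\in J_k}\sigma^{1/p}|f(\frac12+\sigma)|$. Theorem 2 says $\sum_kx_k^p\le C\|f\|_p^p$. On $J_k$ we have $|f(\frac12+\sigma)|^q\le\sigma^{-q/p}x_k^q\le e^{(k+1)q/p}x_k^q$, and the $J_k$ partition $(0,1]$, so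
$$\int_{(0,1]}|f(\tfrac12+\sigma)|^q\,d\mu(\sigma)\le\sum_k\mu(J_k)\,e^{(k+1)q/p}x_k^q=e^{q/p}\sum_kb_kx_k^q .$$
If $q\ge p$ and $\sup_kb_k<\infty$, use $\sum_kx_k^q\le(\sum_kx_k^p)^{q/p}$. If $q<p$ and $\sum_kb_k^{p/(p-q)}<\infty$, Hölder's inequality with exponents $\frac p{p-q}$ and $\frac pq$ gives $\sum_kb_kx_k^q\le(\sum_kb_k^{p/(p-q)})^{(p-q)/p}(\sum_kx_k^p)^{q/p}$. In both cases the result is at most $C'\|f\|_p^q$. For $q=1$ this also bounds $|L_\mu(f)|$.

**Step 2: necessity, from functions to sequences.** Suppose the embedding inequality holds. Let $c_0,\dots,c_K\ge0$ and $f=\sum_{k\le K}c_kF_k$ with $d$ so large that (3) and Lemma 3 apply. The Taylor polynomials of $f$ are lifts of Dirichlet polynomials and converge to $f$ uniformly on the closed polydisc. As $\mu$ is finite, the inequality passes to $f$. All $F_i(w(\sigma))$ are positive, so on $J_k$ we have $f(w(\sigma))\ge c_kF_k(w(\sigma))\ge4^{-1/p}c_ke^{k/p}$. With Lemma 3,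
$$4^{-q/p}\sum_{k\le K}c_k^qb_k\le\int f(w(\sigma))^q\,d\mu(\sigma)\le C\|f\|_p^q\le C'\Bigl(\sum_{k\le K}c_k^p\Bigr)^{q/p},\tag{8}$$
with $C'$ independent of $K$ and of the $c_k$.

**Step 3: necessity, the sequence inequality.** Put $y_k=c_k^q$. Then (8) says
$$\sum_{k\le K}b_ky_k\le C''\Bigl(\sum_{k\le K}y_k^{p/q}\Bigr)^{q/p}\qquad\text{for all }y_k\ge0 .$$
If $p\le q$, a single nonzero $y_k$ gives $b_k\le C''$. If $p>q$, choose $y_k=b_k^{q/(p-q)}$. Then $b_ky_k=y_k^{p/q}=b_k^{p/(p-q)}$, and with $S=\sum_{k\le K}b_k^{p/(p-q)}<\infty$ the inequality reads $S\le C''S^{q/p}$. So $S\le(C'')^{p/(p-q)}$ for every $K$; let $K\to\infty$.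

**Step 4: necessity for $L_\mu$.** Suppose only that $L_\mu$ is bounded. The bound passes to the same $f=\sum c_kF_k$ by uniform convergence. Since $f(w(\sigma))\ge0$, we have $L_\mu(f)=\int|f(w(\sigma))|\,d\mu$, and Steps 2 and 3 apply verbatim with $q=1$. $\square$

## 9. From $d\mu=\sigma^{\beta-1}d\sigma$ to $\varphi_\beta$ (proof of Corollary 4 and Theorem 1)

**Step 1: writing $\langle f,\varphi_\beta\rangle$ as an integral.** For $n\ge2$, $(\log n)^{-\beta}=\frac1{\Gamma(\beta)}\int_0^\infty n^{-\sigma}\sigma^{\beta-1}d\sigma$. Hence $\langle f,\varphi_\beta\rangle_{\mathcal H^2}=a_1+\frac1{\Gamma(\beta)}\int_0^\infty(f(\frac12+\sigma)-a_1)\sigma^{\beta-1}d\sigma$. Splitting at $\sigma=1$ and using $\int_0^1\sigma^{\beta-1}d\sigma=\frac1\beta$,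
$$\langle f,\varphi_\beta\rangle_{\mathcal H^2}=a_1-\frac{a_1}{\Gamma(\beta)\beta}+\frac1{\Gamma(\beta)}\int_0^1f(\tfrac12+\sigma)\sigma^{\beta-1}d\sigma+\frac1{\Gamma(\beta)}\int_1^\infty\bigl(f(\tfrac12+\sigma)-a_1\bigr)\sigma^{\beta-1}d\sigma .$$

**Step 2: all terms but the integral over $(0,1)$ are bounded on every $\mathcal H^p$.** For the $a_1$ terms this is (4). For the last integral we need decay of $f-a_1$ to the right. The translate $f(\cdot+it)$ has the same norm as $f$, because its lift is $f$ with $z_j$ rotated by $p_j^{-it}$. So (1) with $\sigma=1$, together with (4), gives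
$$|f(\tfrac32+it)-a_1|\le(\zeta(3)^{1/p}+1)\|f\|_p\qquad(t\in\mathbb R).$$
The function $2^s(f(s)-a_1)=\sum_{n\ge2}a_n(n/2)^{-s}$ is a finite sum, analytic and bounded on $\operatorname{Re}s\ge\frac32$. On the boundary line its modulus is at most $2^{3/2}(\zeta(3)^{1/p}+1)\|f\|_p$. By the maximum principle for bounded analytic functions in a half-plane, the same bound holds inside, that is,
$$|f(s)-a_1|\le2^{3/2-\operatorname{Re}s}(\zeta(3)^{1/p}+1)\|f\|_p\qquad(\operatorname{Re}s\ge\tfrac32).$$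
Hence the last integral is at most $(\zeta(3)^{1/p}+1)\|f\|_p\int_1^\infty2^{1-\sigma}\sigma^{\beta-1}d\sigma=O(\|f\|_p)$.

**Step 3: applying Theorem 3.** By Steps 1 and 2, $\varphi_\beta$ is bounded on $\mathcal H^p$ iff $L_\mu$ is, where $d\mu=\sigma^{\beta-1}d\sigma$ on $(0,1]$, a finite measure. Here $\mu(J_k)=c_\beta e^{-k\beta}$ with $c_\beta=\frac{1-e^{-\beta}}\beta>0$, so for $q=1$
$$b_k=c_\beta\,e^{k(1/p-\beta)} .$$
By Theorem 3 with $q=1$:

* if $p\le1$, the functional is bounded iff $\sup_ke^{k(1/p-\beta)}<\infty$, that is, iff $\beta\ge1/p$;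
* if $p>1$, the functional is bounded iff $\sum_ke^{k(1/p-\beta)p/(p-1)}<\infty$, that is, iff $\beta>1/p$.

This is Corollary 4. At $\beta=1/p$ the sequence $b_k$ is constant: bounded, but not in $\ell^{p/(p-1)}$. So for $0<p\le2$, $\varphi_{1/p}$ defines a bounded linear functional on $\mathcal H^p$ if and only if $p\le1$, which is Theorem 1: the conjecture is true. $\blacksquare$
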